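# When the Lipschitz differential is closable, the Lipschitz energy is lower semicontinuous

## 1. A fat Cantor set and an interval

Start from $[0,1]$. At stage $n\ge1$ remove from each of the $2^{n-1}$ remaining closed intervals its open middle interval of length $4^{-n}$. The total length removed is $\sum_n2^{n-1}4^{-n}=\frac12$. After stage $n$ there are $2^n$ intervals, each of length
$$\ell_n=2^{-n}\Big(1-\sum_{i\le n}2^{i-1}4^{-i}\Big)=2^{-n-1}(1+2^{-n})\le2^{-n}.$$
Let $M$ be the intersection over all stages. It is a compact set of Lebesgue measure $\frac12$ without isolated points. Give it the distance $|x-y|$ and the measure $\mathbf m=\mathcal L^1|_M$. The intersection of $M$ with a stage-$n$ interval is called a piece of generation $n$. By symmetry all $2^n$ pieces have the same measure, which is positive, so $\mathbf m$ charges every ball centered in $M$. Different pieces of generation $n$ are at distance at least $4^{-n}$.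

For a Lipschitz function $f$ let $\operatorname{lip}f(x)=\limsup_{y\to x}|f(y)-f(x)|/d(x,y)$. Take $u(x)=x$, and let $u_n$ be constant on each piece of generation $n$, equal to the left endpoint of that piece. Since $|u_n(x)-u_n(y)|\le1$, and points in different pieces are at distance at least $4^{-n}$, the function $u_n$ is Lipschitz with constant $4^n$. We compute:

- $|u-u_n|\le\ell_n\le2^{-n}$, so $u_n\to u$ uniformly;
- $u_n$ is locally constant on $M$, so $\operatorname{lip}u_n=0$ everywhere;
- $\operatorname{lip}u=1$ everywhere, since $M$ has no isolated points.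

Hence $\int(\operatorname{lip}u)^p\,d\mathbf m=\frac12$ while $\int(\operatorname{lip}u_n)^p\,d\mathbf m=0$: the energy $\int(\operatorname{lip}f)^p\,d\mathbf m$ is not lower semicontinuous. Something else goes wrong too. The functions $w_n=u-u_n$ tend to $0$ uniformly, yet $\operatorname{lip}(w_n-w_m)=\operatorname{lip}(u_m-u_n)=0$. So for any reasonable notion of differential measured by $\operatorname{lip}$, all the $w_n$ have the same differential, that of $u$, and it is not zero. A sequence tends to $0$, its differentials converge (they are even constant), and their limit is not $0$. One says that the differential is not closable.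

Now replace $M$ by $[0,1]$ with Lebesgue measure. Here $\operatorname{lip}f=|f'|$ a.e. Let $f_n\to f$ in measure, all Lipschitz, with $I=\liminf\int|f_n'|^p<\infty$ and $1<p<\infty$. Pass to a subsequence that realizes $I$, converges a.e., and has $f_n'\rightharpoonup g$ weakly in $L^p$. For $s<t$ outside a null set,
$$f(t)-f(s)=\lim_n\int_s^tf_n'=\int_s^tg,$$
and by continuity this holds for all $s<t$. So $f'=g$ a.e., and $\int|f'|^p\le I$: the energy is lower semicontinuous. If $f_n\to0$ and $f_n'\to\omega$ strongly in $L^p$, the same identity with $f=0$ gives $\omega=0$: the differential is closable.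

On the Cantor set both properties fail, and on the interval both hold. Can one hold without the other? We shall see in a moment that lower semicontinuity always implies closability. The problem is the converse. Closability speaks only about sequences whose differentials converge strongly, while lower semicontinuity speaks about every sequence of bounded energy, so the converse looks like a lot to ask.

## 2. The Lipschitz module and the exact statements

Throughout, $(M,d)$ is a complete separable metric space, $\mathbf m$ is a Borel measure on $M$ that is finite on bounded sets, $\operatorname{supp}\mathbf m=M$, and $p\in(1,\infty)$ is fixed. Since $\operatorname{supp}\mathbf m=M$, a Lipschitz function is determined by its $\mathbf m$-a.e. class. Convergence in $L^0(\mathbf m)$ means convergence in $\mathbf m$-measure on every bounded set. Balls $B(x,r)$ are open. We put $\operatorname{lip}f=0$ at isolated points. Write $D$ for the vector space $D(\mathcal F_p^{\operatorname{lip}})$ of Lipschitz functions $f$ with $\operatorname{lip}f\in L^p(\mathbf m)$.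

**Definition (the module).** Consider finite families $\{(f_i,A_i)\}$ with $f_i\in D$ and $\{A_i\}$ a finite Borel partition of $M$. Declare $\{(f_i,A_i)\}\sim\{(g_j,B_j)\}$ if $\operatorname{lip}(f_i-g_j)=0$ a.e. on $A_i\cap B_j$ for all $i,j$. Sums are taken on common refinements, and multiplication by simple functions is the obvious one. The pointwise norm is $|\{(f_i,A_i)\}|=\sum_i\chi_{A_i}\operatorname{lip}f_i$, and it is well defined because $\operatorname{lip}$ is subadditive. The norm is $\|\,|\cdot|\,\|_{L^p(\mathbf m)}$. The completion of the quotient is the $L^p$-Lipschitz module $V=L^p_{\operatorname{lip}}(T^*M)$. This is the $L^p(\mathbf m)$-normed $L^\infty(\mathbf m)$-module generated by $f\mapsto\operatorname{lip}f$ in the sense of Gigli's construction.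

**Definition (the differential).** $d_{\operatorname{lip}}f=[(f,M)]$. It is linear in $f$ and $|d_{\operatorname{lip}}f|=\operatorname{lip}f$ a.e. We write $\mathrm df$ for $d_{\operatorname{lip}}f$, with an upright $\mathrm d$; the metric always appears as $d(x,y)$. For $A$ Borel, $\chi_A\mathrm df=[\{(f,A),(0,M\setminus A)\}]$.

One thinks of a family as a form that equals $\mathrm df_i$ on $A_i$. On the two spaces of Section 1 it is easy to see $V$. Let $f$ be Lipschitz on $M$, where $M$ is $[0,1]$ or the fat Cantor set, and extend it to a Lipschitz function $F$ on $\mathbb R$. At a.e. $x\in M$ the derivative $F'(x)$ exists, and since $x$ is an accumulation point of $M$, $\operatorname{lip}f(x)=|F'(x)|$. Hence $\{(f_i,A_i)\}\mapsto\sum_i\chi_{A_i}F_i'$ is isometric into $L^p(\mathbf m)$. The functions $f_i(x)=c_ix$ show that its image contains all simple functions. So $V\cong L^p(\mathbf m)$ in both cases.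

**Definition (closability).** $d_{\operatorname{lip}}$ is closable if $f_n\in D$, $f_n\to0$ in $L^0(\mathbf m)$ and $\mathrm df_n\to\omega$ in $V$ imply $\omega=0$.

**Definition (lower semicontinuity).** The functional $f\mapsto\int(\operatorname{lip}f)^p\,d\mathbf m$ is lower semicontinuous on $D$ if $\int(\operatorname{lip}f)^p\,d\mathbf m\le\liminf_n\int(\operatorname{lip}f_n)^p\,d\mathbf m$ whenever $f_n,f\in D$ and $f_n\to f$ in $L^0(\mathbf m)$.

Martin Kell, in "On Cheeger and Sobolev differentials in metric measure spaces", arXiv:1512.00828 (2015), asks: is there a (compact/doubling) metric measure space such that $d_{\operatorname{lip}}$ is closable but $f\mapsto\int(\operatorname{lip}f)^p\,d\mathbf m$ is not lower semicontinuous? The answer is no, and neither compactness nor doubling plays a role. In the second theorem, $E_k$ is a set of points where $\mathbf m$ is doubling with explicit constants. Fix $o\in M$ and for $k\ge1$ let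
$$E_k=\{x\in B(o,k):\ \mathbf m(B(x,2r))\le2^k\,\mathbf m(B(x,r))\ \text{ for all }0<r\le1/k\}.\tag{1}$$

**Theorem A.** Let $p\in(1,\infty)$ and let $(M,d,\mathbf m)$ satisfy the standing hypotheses. Then $d_{\operatorname{lip}}$ is closable if and only if $f\mapsto\int(\operatorname{lip}f)^p\,d\mathbf m$ is lower semicontinuous on $D$. Hence there is no compact or doubling metric measure space for which $d_{\operatorname{lip}}$ is closable and the functional is not lower semicontinuous.

**Theorem B.** If $d_{\operatorname{lip}}$ is closable, then:

1. (asymptotic doubling) $\limsup_{r\to0}\mathbf m(B(x,2r))/\mathbf m(B(x,r))<\infty$ for $\mathbf m$-a.e. $x$.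
2. (finite-dimensional charts) Up to a null set, $M$ is a countable disjoint union of Borel sets $A$ of finite positive measure, each carrying $N\ge0$, $f=(f_1,\dots,f_N)\in D^N$ and $c_0>0$ with $\operatorname{lip}(a\cdot f)\ge c_0|a|$ on $A$ for all $a\in\mathbb R^N$, such that for every $g\in D$ and a.e. $x\in A$ there is a unique $b(x)\in\mathbb R^N$ with $\operatorname{lip}(g-b(x)\cdot f)(x)=0$. If $A\subset E_k$, then $N\le k$.
3. $V$ is reflexive.
4. (local lower semicontinuity) If $f_n,f\in D$, $f_n\to f$ in $L^0$ and $\sup_n\|\operatorname{lip}f_n\|_p<\infty$, then $\mathrm df_n\rightharpoonup\mathrm df$ weakly in $V$. Hence $\int_A(\operatorname{lip}f)^p\,d\mathbf m\le\liminf\int_A(\operatorname{lip}f_n)^p\,d\mathbf m$ for every Borel $A$. If moreover $\operatorname{lip}f_n\rightharpoonup G$ weakly in $L^p$, then $\operatorname{lip}f\le G$ a.e.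

We shall use the following elementary facts.

(F1) $\mathbf m$ is $\sigma$-finite, and balls have finite positive measure. Since $M$ is complete and separable, a Borel set of finite measure contains compact sets of measure arbitrarily close to its own.

(F2) $\operatorname{lip}f$ is Borel. Indeed $x\mapsto\sup_{0<d(x,y)<r}|f(y)-f(x)|/d(x,y)$ (with $\sup\emptyset=0$) is lower semicontinuous, since a point $y$ that makes the quotient exceed $s$ at $x$ does so at all points near $x$. Moreover $\operatorname{lip}f$ is the infimum over rational $r>0$.

(F3) $\operatorname{lip}(f+g)\le\operatorname{lip}f+\operatorname{lip}g$. If $f=g$ in a neighborhood of $x$, then $\operatorname{lip}f(x)=\operatorname{lip}g(x)$. From $\varphi(y)h(y)-\varphi(x)h(x)=\varphi(y)(h(y)-h(x))+h(x)(\varphi(y)-\varphi(x))$ we get $\operatorname{lip}(\varphi h)\le|\varphi|\operatorname{lip}h+|h|\operatorname{lip}\varphi$.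

(F4) On families, $\big||v|-|w|\big|\le|v-w|$ and $|\chi_Av|=\chi_A|v|$. So the pointwise norm extends continuously to $V\to L^p(\mathbf m)$, and $v\mapsto\chi_Av$ extends to $V$ as a linear map of norm at most $1$. Both relations persist on $V$.

(F5) If $f:M\to\mathbb R^N$ is $L$-Lipschitz for the Euclidean norm, then for every $x$ the function $q_x(a)=\operatorname{lip}(a\cdot f)(x)$ is a seminorm on $\mathbb R^N$ with $q_x(a)\le L|a|$. The set $\{x:q_x\text{ is a norm}\}=\{x:\min_{|a|=1}q_x(a)>0\}$ is Borel, since the minimum of the continuous function $q_x$ is an infimum over a countable dense set.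

(F6) Let $f\in D^N$ be $L$-Lipschitz, $A$ a Borel set of finite measure, $a:A\to\mathbb R^N$ bounded and Borel. If $a$ is simple, with value $\alpha_i$ on $A_i$, let $a\cdot\mathrm df|_A=\sum_i\chi_{A_i}\mathrm d(\alpha_i\cdot f)$. Its pointwise norm is $q_x(a(x))$ on $A$ and $0$ off $A$. For general $a$ take simple $a^j\to a$ uniformly. Since $q_x(a^j-a^l)\le L|a^j-a^l|$ and $\mathbf m(A)<\infty$, the elements $a^j\cdot\mathrm df|_A$ form a Cauchy sequence. Its limit $a\cdot\mathrm df|_A\in V$ satisfies $|a\cdot\mathrm df|_A|(x)=q_x(a(x))$ a.e. on $A$ and vanishes off $A$, by (F4).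

## 3. What weak compactness gives, and a cube where it is missing

**Lemma 1.** If the energy is lower semicontinuous, then $d_{\operatorname{lip}}$ is closable.

*Proof.* Let $f_n\to0$ in $L^0$ and $\mathrm df_n\to\omega$. For fixed $i$, $f_i-f_n\to f_i$ in $L^0$ as $n\to\infty$, so
$$\|\mathrm df_i\|^p\le\liminf_n\|\mathrm df_i-\mathrm df_n\|^p=\|\mathrm df_i-\omega\|^p.$$
Letting $i\to\infty$ we get $\|\omega\|^p\le0$. $\square$

For the converse, the sensible thing to try is to copy the interval: extract a weak limit of the differentials, and make it strong by convex combinations so that closability applies.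

**Lemma 2.** Suppose $d_{\operatorname{lip}}$ is closable and $V$ is reflexive. If $f_n,f\in D$, $f_n\to f$ in $L^0$ and $\sup_n\|\mathrm df_n\|<\infty$, then $\mathrm df_n\rightharpoonup\mathrm df$ weakly in $V$. Consequently the energy is lower semicontinuous on $D$.

*Proof.* Take any subsequence. It has a further subsequence along which $f_n\to f$ a.e. (diagonalize over the balls $B(o,k)$) and, by reflexivity, $\mathrm df_n\rightharpoonup\eta$ for some $\eta\in V$. By Mazur's lemma there are finite convex combinations $g_n$ of $\{f_i:i\ge n\}$ with $\mathrm dg_n\to\eta$ in norm. At each point where $f_i\to f$ we also have $g_n\to f$. So $g_n\to f$ a.e., hence in measure on bounded sets, which have finite measure. Now $g_n-f\in D$, $g_n-f\to0$ in $L^0$ and $\mathrm d(g_n-f)\to\eta-\mathrm df$. Closability gives $\eta=\mathrm df$. Every subsequence thus has a further subsequence converging weakly to the same limit $\mathrm df$, so the whole sequence does.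

For lower semicontinuity let $f_n\to f$ in $L^0$. If $\liminf\int(\operatorname{lip}f_n)^p=\infty$ there is nothing to prove. Otherwise pass to a subsequence realizing the $\liminf$, along which $\|\mathrm df_n\|$ is bounded. The norm is weakly lower semicontinuous, so
$$\int(\operatorname{lip}f)^p\,d\mathbf m=\|\mathrm df\|^p\le\liminf\|\mathrm df_n\|^p=\liminf\int(\operatorname{lip}f_n)^p\,d\mathbf m.\qquad\square$$

The weak point is the word "reflexive". Let $M=\prod_{i\ge1}[0,2^{-i}]$ with $d(x,y)=\sup_i|x_i-y_i|$ and with $\mathbf m$ the product of the normalized Lebesgue measures. This is a compact space, since $d$ metrizes the product topology, and $\operatorname{supp}\mathbf m=M$. Let $f_i(x)=x_i$. For reals $a_1,\dots,a_n$ clearly $\operatorname{lip}(\sum a_if_i)\le\sum|a_i|$. If $0<x_i<2^{-i}$ for $i\le n$, move all coordinates $i\le n$ with $a_i\ne0$ by $t\operatorname{sgn}a_i$ at once: the distance moved is $t$ and the function grows by $t\sum|a_i|$. So $\operatorname{lip}(\sum a_if_i)=\sum|a_i|$ a.e., and since $\mathbf m(M)=1$,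
$$\Big\|\sum_ia_i\,\mathrm df_i\Big\|=\sum_i|a_i|.$$
Thus $V$ contains an isometric copy of $\ell^1$ and is not reflexive. The extraction of a weak limit really fails: $f_i\to0$ uniformly and $\|\mathrm df_i\|=1$, but $(\mathrm df_i)$ has no weakly convergent subsequence, because for any subsequence $(i_j)$ there is, by Hahn–Banach, a functional on $V$ with value $(-1)^j$ at $\mathrm df_{i_j}$. Mazur's lemma has nothing to work on.

In this cube there are infinitely many independent differentials at almost every point. So the plan is to prove that closability forbids this, that is, that closability itself forces $V$ to be reflexive. Theorem A then follows from Lemmas 1 and 2. To refute closability one needs small functions with large convergent differentials. These will come from two sources: first from points where $\mathbf m$ is not doubling, and then, on the set $E_k$ of (1), from any $k+1$ independent differentials.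

## 4. Distance functions at non-doubling points

We first check that the sets $E_k$ are Borel. The functions $x\mapsto\mathbf m(B(x,r))$ are lower semicontinuous, and $r\mapsto\mathbf m(B(x,r))$ is left-continuous because balls are open. So in (1) it is enough to ask the inequality for rational $r\le1/k$. The $E_k$ increase with $k$, and their union is $\{x:\limsup_{r\to0}\mathbf m(B(x,2r))/\mathbf m(B(x,r))<\infty\}$.

**Lemma 3.** If $d_{\operatorname{lip}}$ is closable, then $\mathbf m(M\setminus\bigcup_kE_k)=0$.

*Proof.* Suppose not. Then there are $R>0$ and a Borel set $E_0\subset B(o,R)\setminus\bigcup_kE_k$ with $\mathbf m(E_0)>0$.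

**Step 1: a compact set that is porous at all its points.** We look for a compact $K\subset E_0$ of positive measure that near each of its points misses balls of comparable size. Put $\Omega=B(o,R+2)$ and $\Lambda_j=2^{j+1}\mathbf m(\Omega)/\mathbf m(E_0)$ for $j\ge1$. For each $x\in E_0$ the limsup of the doubling ratio is infinite, so there is $r<1/j$ with $\mathbf m(B(x,2r))>\Lambda_j\mathbf m(B(x,r))$. By the $5r$-covering lemma, applied to these balls $B(x,2r)$, there are pairwise disjoint balls $B(x_i,2r_i)$ among them with $E_0\subset\bigcup_iB(x_i,10r_i)$. They are countably many since $M$ is separable, and they lie in $\Omega$ since $2r_i<2$. The half-size balls have small total measure: with $R_j=\bigcup_iB(x_i,r_i)$,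
$$\mathbf m(R_j)\le\Lambda_j^{-1}\sum_i\mathbf m(B(x_i,2r_i))\le\Lambda_j^{-1}\mathbf m(\Omega)=2^{-j-1}\mathbf m(E_0).$$
Summing over $j\ge1$, the set $E_0\setminus\bigcup_jR_j$ has measure at least $\frac12\mathbf m(E_0)$. Choose a compact $K$ inside it with $\mathbf m(K)>0$.

**Step 2: the distance to $K$ is steep on $K$.** Let $x\in K$ and $j\ge1$. Pick $i$, for this $j$, with $x\in B(x_i,10r_i)$. Since $K\cap B(x_i,r_i)=\emptyset$, we have
$$r_i\le d(x,x_i)<10r_i<10/j,\qquad\operatorname{dist}(x_i,K)\ge r_i>\tfrac1{10}d(x,x_i).$$
Letting $j\to\infty$ we find points tending to $x$, different from $x$, along which the difference quotient of $\operatorname{dist}(\cdot,K)$ exceeds $\frac1{10}$. So $\operatorname{lip}(\operatorname{dist}(\cdot,K))\ge\frac1{10}$ on $K$.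

**Step 3: truncate to contradict closability.** Let $w_n=\min(\operatorname{dist}(\cdot,K),1/n)$. It is $1$-Lipschitz, and constant on the open set $\{\operatorname{dist}(\cdot,K)>1/n\}$. So $\operatorname{lip}w_n\le\chi_{\{\operatorname{dist}(\cdot,K)\le1/n\}}$. This set is bounded, so $w_n\in D$. Clearly $w_n\to0$ uniformly. Since $w_n=w_1$ near $K$, $\chi_K\mathrm dw_n=\chi_K\mathrm dw_1$. Hence
$$\|\mathrm dw_n-\chi_K\mathrm dw_1\|^p=\int_{M\setminus K}(\operatorname{lip}w_n)^p\,d\mathbf m\le\mathbf m(\{0<\operatorname{dist}(\cdot,K)\le1/n\})\to0.$$
The limit satisfies $|\chi_K\mathrm dw_1|\ge\frac1{10}$ on $K$, so it is not $0$. This contradicts closability. $\square$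

On $E_k$ the doubling inequality bounds the number of separated points in the usual way, with exponent $k$. This exponent is what will limit the dimension.

**Lemma 4.** If $0<\rho\le R\le\frac1{4k}$, $x\in M$, and $y_1,\dots,y_q\in E_k$ satisfy $d(x,y_i)\le R$ and $d(y_i,y_j)\ge\rho$ for $i\ne j$, then
$$q\le(16R/\rho)^k.\tag{2}$$

*Proof.* The balls $B(y_i,\rho/2)$ are disjoint and contained in $B(x,2R)$, and $B(x,2R)\subset B(y_i,4R)$. Let $j$ be minimal with $2^j\rho/2\ge4R$. Then $j\ge1$, and $2^{j-1}\rho/2<4R$ gives $2^j<16R/\rho$. We double the radius $j$ times, starting from $\rho/2$. All radii being doubled are less than $4R\le1/k$, so (1) applies each time: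
$$\mathbf m(B(x,2R))\le\mathbf m(B(y_i,2^j\rho/2))\le2^{kj}\mathbf m(B(y_i,\rho/2))\le(16R/\rho)^k\,\mathbf m(B(y_i,\rho/2)).$$
Sum over $i$: $q\,\mathbf m(B(x,2R))\le(16R/\rho)^k\,\mathbf m(B(x,2R))$. Divide by $\mathbf m(B(x,2R))\in(0,\infty)$. $\square$

## 5. Flattening a function that fragments hardly see

**Definition (fragment).** A fragment in a compact set $K\subset M$ is a $1$-Lipschitz map $\gamma:T\to K$ with $T\subset\mathbb R$ compact.

A fragment need not be part of a curve in $K$: if $K$ is the fat Cantor set of Section 1, the identity $\gamma:K\to K$ is a fragment, although $K$ contains no nonconstant curve. If $u$ is Lipschitz on $M$, then $u\circ\gamma$ is Lipschitz on $T$ and extends to a Lipschitz function on $\mathbb R$. Hence at a.e. $t\in T$ the point $t$ is a density point of $T$, and the derivative $(u\circ\gamma)'(t)$ along $T$ exists and equals that of any given Lipschitz extension. In the example, $u(x)=x$ gives $(u\circ\gamma)'=1$ a.e. We write $|T|$ for Lebesgue measure.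

Next we ask when $u$ can be replaced by a uniformly close function whose $\operatorname{lip}$ is at most $\lambda$ on $K$. Here is a case done by hand: $M=[0,1]$, $u(x)=x$, $K$ compact and Lebesgue-null, $0<\lambda<1$. For a fragment $\gamma:T\to K$ the area formula gives $\int_T|\gamma'|=\int_{\gamma(T)}\#\gamma^{-1}(s)\,ds=0$. So fragments in $K$ do not see $u$ at all. And indeed $u$ can be flattened: let $U_n=\{\operatorname{dist}(\cdot,K)<1/n\}$, so that $|U_n|\to0$, and let $u_n(x)=\int_0^x(\chi_{[0,1]\setminus U_n}+\lambda\chi_{U_n})$. Then $|u-u_n|\le|U_n|$ and $\operatorname{lip}u_n=\lambda$ on $K$. In words, $u_n$ is allowed to grow at rate $\lambda$ near $K$ and at rate $1$ elsewhere. The general proof does the same with chains of points in place of integrals.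

**Lemma 5.** Let $K\subset M$ be compact and nonempty, $u:M\to\mathbb R$ bounded and $L$-Lipschitz, and $\lambda>0$. Suppose that $|(u\circ\gamma)'|\le\lambda$ a.e. on $T$ for every fragment $\gamma:T\to K$. Then there are $L$-Lipschitz functions $u_n\to u$ uniformly on $M$ with $\operatorname{lip}u_n\le\lambda$ on $K$.

*Proof.* If $\lambda\ge L$, take $u_n=u$. Let $\lambda<L$.

**Step 1: define $u_n$ as a cheapest cost.** Moving should cost $\lambda$ per unit length near $K$ and $L$ per unit length elsewhere, and long jumps should always cost $L$. Let $G_n(x)=\min\{L,\lambda+n\operatorname{dist}(x,K)\}$, and put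
$$c_n(x,y)=\begin{cases}\max(G_n(x),G_n(y))\,d(x,y)&\text{if }d(x,y)\le1/n,\\L\,d(x,y)&\text{if }d(x,y)>1/n.\end{cases}$$
This is symmetric, and $\lambda d\le c_n\le Ld$. Define
$$u_n(x)=\inf\Big\{u(x_0)+\sum_{i=1}^mc_n(x_{i-1},x_i)\Big\}$$
over all finite chains $x_0,\dots,x_m=x$ in $M$, $m\ge0$. The chain with $m=0$ gives $u_n\le u$, and clearly $u_n\ge\inf u$. Appending one step to a chain gives $|u_n(x)-u_n(y)|\le c_n(x,y)\le L\,d(x,y)$, so $u_n$ is $L$-Lipschitz. If $x\in K$ and $d(x,y)\le1/n$, then $\operatorname{dist}(y,K)\le d(x,y)$, so $|u_n(x)-u_n(y)|\le(\lambda+n\,d(x,y))\,d(x,y)$. Hence $\operatorname{lip}u_n(x)\le\lambda$. What remains is uniform convergence, and only here do fragments enter.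

**Step 2: if convergence fails, there are chains that gain $\delta$.** Suppose $u_n\not\to u$ uniformly. Since $u_n\le u$, there is $\delta>0$ such that for infinitely many $n$ there is a chain $x_0,\dots,x_m$, depending on $n$, with
$$\sum_{i=1}^m\big[u(x_i)-u(x_{i-1})-c_n(x_{i-1},x_i)\big]\ge\delta.\tag{3}$$
Steps of zero length contribute nothing, so we drop them. Parametrize the chain by length: $s_i=\sum_{j\le i}d(x_{j-1},x_j)$. By (3) and $c_n\ge\lambda d$ we have $\lambda s_m\le u(x_m)-u(x_0)$, so $s_m\le\ell:=\operatorname{osc}u/\lambda$, a bound independent of $n$. The map $\sigma_n:s_i\mapsto x_i$ is $1$-Lipschitz.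

**Step 3: separate the steps that can gain.** Call step $i$ near if $d(x_{i-1},x_i)\le1/n$ and $G_n<L$ at both endpoints, and far otherwise. A far step costs exactly $L\,d(x_{i-1},x_i)$, either because it is long or because $G_n=L$ at an endpoint. Since $u$ is $L$-Lipschitz, it contributes at most $0$ to (3). So near steps exist. Let $T_n\subset[0,\ell]$ be the finite nonempty set of the parameters $s_{i-1},s_i$ of endpoints of near steps, $\alpha_n=\min T_n$, $\beta_n=\max T_n$, and let $\nu_n$ be the total length of the near steps.

**Step 4: pass to a limit fragment in $K$.** If $s\in T_n$, then $\lambda+n\operatorname{dist}(\sigma_n(s),K)<L$, so $\operatorname{dist}(\sigma_n(s),K)<L/n$. Choose $\gamma_n(s)\in K$ with $d(\sigma_n(s),\gamma_n(s))\le L/n$. Then $d(\gamma_n(s),\gamma_n(s'))\le|s-s'|+2L/n$. The graphs of the $\gamma_n$ are nonempty compact subsets of the compact space $[0,\ell]\times K$. Pass to a subsequence along which they converge in the Hausdorff metric. Any two points $(s,z),(s',z')$ of the limit satisfy $d(z,z')\le|s-s'|$. So the limit is the graph of a $1$-Lipschitz map $\gamma:T\to K$ with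 $T$ compact, that is, of a fragment. Projecting, $T_n\to T$ in the Hausdorff metric, so $\alpha_n\to\min T$ and $\beta_n\to\max T$. If $s_n\in T_n$ and $s_n\to s$, then every accumulation point of $(s_n,\gamma_n(s_n))$ lies on the limit graph over $s$, so $\gamma_n(s_n)\to\gamma(s)$.

Let $H:\mathbb R\to\mathbb R$ be an $L$-Lipschitz extension of $u\circ\gamma$. By hypothesis $|H'|\le\lambda$ a.e. on $T$. Since $u(\sigma_n(\beta_n))=u(\gamma_n(\beta_n))+O(1/n)\to u(\gamma(\max T))=H(\max T)$, and likewise for $\alpha_n$,
$$u(\sigma_n(\beta_n))-u(\sigma_n(\alpha_n))=H(\beta_n)-H(\alpha_n)+o(1),\qquad|T\cap[\alpha_n,\beta_n]|\to|T|.\tag{4}$$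
The near steps correspond to non-overlapping intervals $[s_{i-1},s_i]$ of length at most $1/n$ with endpoints in $T_n$. They lie in neighborhoods of $T$ whose radii tend to $0$. Since $T$ is compact, the measures of these neighborhoods tend to $|T|$, and so
$$\limsup\nu_n\le|T|.\tag{5}$$

**Step 5: add up the cost.** All steps outside $[\alpha_n,\beta_n]$ are far and contribute at most $0$ to (3). Inside, near steps cost at least $\lambda d$ and far steps cost exactly $Ld$. By (3) and (4),
$$\delta\le H(\beta_n)-H(\alpha_n)+o(1)-\lambda\nu_n-L(\beta_n-\alpha_n-\nu_n).$$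
Write $\tau_n=|T\cap[\alpha_n,\beta_n]|$. Since $|H'|\le\lambda$ a.e. on $T$ and $|H'|\le L$ a.e., $H(\beta_n)-H(\alpha_n)\le\lambda\tau_n+L(\beta_n-\alpha_n-\tau_n)$. Therefore
$$\delta\le(L-\lambda)(\nu_n-\tau_n)+o(1).$$
By (4) and (5) the $\limsup$ of the right side is at most $0$. This contradicts $\delta>0$. $\square$

## 6. Fragments in $E_k$ almost miss one direction out of $k+1$

To use Lemma 5 we need functions that fragments hardly see. Take $M=[0,1]$ with Lebesgue measure and a Lipschitz $f:M\to\mathbb R^2$. Given $c>0$, and any set of positive measure, there are a vector $v$ and a compact subset $K'$ of positive measure on which $f$ is differentiable with $|f'-v|\le c$. Let $a$ be a unit vector orthogonal to $v$. For a fragment $\gamma$ in $K'$ the chain rule gives $(a\cdot f\circ\gamma)'(t)=(a\cdot f'(\gamma(t)))\,\gamma'(t)$ a.e., and this is at most $c$ in absolute value. One-dimensional space leaves one of two directions nearly invisible. In the general case there is no derivative $f'$ at hand, and we count points instead. If fragments could move $f$ in $N>k$ independent directions, from typical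 points one could walk along an $N$-dimensional grid, and this would give more separated points than (2) allows.

**Proposition 6.** Let $f:M\to\mathbb R^N$ be $L$-Lipschitz ($L>0$), $N>k$, $K\subset E_k$ compact with $\mathbf m(K)>0$, and $c>0$. Then there are a unit vector $a\in\mathbb R^N$ and a compact $K'\subset K$ with $\mathbf m(K')>0$ such that $|(a\cdot f\circ\gamma)'|\le2c$ a.e. for every fragment $\gamma$ in $K'$.

*Proof.* Always $|(a\cdot f\circ\gamma)'|\le L$, so for $c>L$ take $K'=K$ and any unit $a$. Let $c\le L$ and suppose that the claim is false.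

**Step 1: fix the constants.** Let $\sigma=c^N/(\sqrt N\,L)^{N-1}$, so that $\sigma\le c\le L$. Since $N>k$ we can fix $n\ge1$ with
$$(n+1)^N>(32NLn/\sigma)^k,\tag{6}$$
and we put $\varepsilon=\min\{2c,\sigma/(4Nn)\}$. Let $\mathcal V\subset\overline B(0,L)\subset\mathbb R^N$ be a finite set such that every point of $\overline B(0,L)$ is within $\varepsilon/2$ of $\mathcal V$.

**Step 2: points from which one can step in direction $v$ at all small scales.** For compact $B\subset K$, $v\in\mathcal V$ and $\tau>0$ let
$$P_\tau(B,v)=\{x\in B:\ \forall r\in(0,\tau]\ \exists y\in B:\ d(x,y)\le r,\ |f(y)-f(x)-rv|\le\varepsilon r\},$$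
and $P(B,v)=\bigcup_jP_{1/j}(B,v)$. Each $P_\tau(B,v)$ is closed: if $x_i\to x$ with $x_i\in P_\tau(B,v)$, and $y_i$ are the points belonging to $x_i$ and a fixed $r$, then by compactness of $B$ a limit point of $(y_i)$ serves for $x$ and $r$. So $P(B,v)$ is Borel. The sets $P_\tau(B,v)$ increase as $\tau\downarrow0$, and $B'\subset B$ implies $P(B',v)\subset P(B,v)$.

Call $v$ dead on $B$ if $\mathbf m(P(B,v))=0$. A vector dead on $B$ is dead on every compact subset of $B$. Among the compact subsets of $K$ of positive measure choose $B$ with the maximal number of dead vectors, and let $\mathcal V^*$ be the set of $v\in\mathcal V$ that are not dead on $B$.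

**Step 3: maximality turns "not dead" into "almost everywhere".** We claim: if $B'\subset B$ is compact with $\mathbf m(B')>0$ and $v\in\mathcal V^*$, then $\mathbf m(B'\setminus P(B',v))=0$. Otherwise take a compact $B''\subset B'\setminus P(B',v)$ of positive measure. Then $P(B'',v)\subset P(B',v)\cap B''=\emptyset$. So $v$ is dead on $B''$, as are all vectors dead on $B$. Since $v$ is not dead on $B$, this contradicts the maximality of $B$.

**Step 4: the surviving vectors reach into every direction.** We claim: for every unit $a$ there is $v\in\mathcal V^*$ with $\langle a,v\rangle\ge c$. This uses the supposition that the proposition fails. Suppose that for some unit $a$ all $v\in\mathcal V$ with $\langle a,v\rangle\ge c$ are dead on $B$. These are finitely many, so there is a compact $K'\subset B$ of positive measure disjoint from $P(B,v)$ for all of them. Let $\gamma:T\to K'$ be a fragment, and let $t$ be a density point of $T$ at which $w=(f\circ\gamma)'(t)$ exists; a.e. $t\in T$ is such, and $|w|\le L$. Pick $v\in\mathcal V$ with $|v-w|\le\varepsilon/2$ and put $\theta=\varepsilon/(4L)$, which is at most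 $\frac12$. Since $t$ is a density point, for all small $r>0$ there is $t'\in T\cap[t+(1-\theta)r,t+r]$. With $x=\gamma(t)$ and $y=\gamma(t')\in B$ we get $d(x,y)\le t'-t\le r$ and
$$|f(y)-f(x)-rv|\le|f(y)-f(x)-(t'-t)w|+\theta rL+r|w-v|\le o(r)+\tfrac\varepsilon4r+\tfrac\varepsilon2r\le\varepsilon r$$
for all small $r$. So $\gamma(t)\in P(B,v)$. As $\gamma(t)\in K'$, the vector $v$ is not among those with $\langle a,v\rangle\ge c$. Hence $\langle a,w\rangle<c+\varepsilon/2\le2c$. Apply this also to the reversed fragment $t\mapsto\gamma(-t)$ to get $\langle a,-w\rangle<2c$ a.e. Thus $|(a\cdot f\circ\gamma)'|\le2c$ a.e. for every fragment in $K'$, contrary to our supposition.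

**Step 5: $N$ quantitatively independent vectors.** By Step 4 choose inductively, for $i=1,\dots,N$, a unit vector $a_i$ orthogonal to $v_1,\dots,v_{i-1}$ and then $v_i\in\mathcal V^*$ with $\langle a_i,v_i\rangle\ge c$. Then $\operatorname{dist}(v_i,\operatorname{span}(v_1,\dots,v_{i-1}))\ge c$. The absolute determinant is the product of these distances, so $|\det(v_1,\dots,v_N)|\ge c^N$. The matrix with columns $v_i$ has operator norm at most $\sqrt N\,L$. Since the determinant is, in absolute value, the product of the $N$ singular values, the smallest one is at least $c^N/(\sqrt N\,L)^{N-1}=\sigma$. Hence $|\sum_i\xi_iv_i|\ge\sigma|\xi|\ge\sigma$ for $0\ne\xi\in\mathbb Z^N$.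

**Step 6: walk along the grid and count.** A walk of $Nn$ steps needs nested sets, so that after each step one may still go on. Put $B_0=B$. Given a compact $B_{j-1}\subset B$ of positive measure, Step 3 says that each $P(B_{j-1},v_i)$ has full measure in $B_{j-1}$. Since $P_\tau(B_{j-1},v_i)\uparrow P(B_{j-1},v_i)$ as $\tau\downarrow0$, there is $\tau_j>0$ such that the compact set
$$B_j=\bigcap_{i=1}^NP_{\tau_j}(B_{j-1},v_i)$$
has positive measure. This gives $B=B_0\supset B_1\supset\dots\supset B_{Nn}$. From a point of $B_j$ with $j\ge1$, for each $i$ and each $r\le\tau_j$, one can step to a point of $B_{j-1}$ at distance at most $r$ so that $f$ changes by $rv_i$ up to an error $\varepsilon r$.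

Fix $x\in B_{Nn}$ and $0<r\le\min_j\tau_j$ with $R:=Nnr\le\frac1{4k}$. For $\kappa\in\{0,\dots,n\}^N$ start at $x$ and make successively $\kappa_i$ steps with vector $v_i$, $i=1,\dots,N$. There are at most $Nn$ steps in all, and we reach a point $y_\kappa\in B\subset E_k$ with
$$d(x,y_\kappa)\le R,\qquad\Big|f(y_\kappa)-f(x)-r\sum_i\kappa_iv_i\Big|\le Nn\varepsilon r.$$
For $\kappa\ne\kappa'$, Step 5 and $\varepsilon\le\sigma/(4Nn)$ give $|f(y_\kappa)-f(y_{\kappa'})|\ge\sigma r-2Nn\varepsilon r\ge\sigma r/2$, and so $d(y_\kappa,y_{\kappa'})\ge\rho:=\sigma r/(2L)$. Moreover $\rho\le r/2\le R$. Lemma 4 applies to these $(n+1)^N$ points: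
$$(n+1)^N\le(16R/\rho)^k=(32NLn/\sigma)^k,$$
contradicting (6). $\square$

## 7. Closability allows at most $k$ independent differentials on $E_k$

Suppose $k+1$ functions have independent differentials on a set $A\subset E_k$ of positive measure. Proposition 6 gives directions that fragments hardly see, Lemma 5 flattens the corresponding combinations of the $f_i$, and the difference between a function and its flattening is uniformly small with a large differential. One obstacle remains. The direction in Proposition 6 depends on $c$ and on a piece of the set. For closability we need differentials that converge, and nothing forces the directions found for smaller and smaller $c$ to converge. So we first select, at almost every point, one single direction $a(x)$ that works for all thresholds.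

**Proposition 7.** Assume $d_{\operatorname{lip}}$ is closable. Let $N=k+1$ and $f_1,\dots,f_N\in D$. Then $\{x\in E_k:q_x\text{ is a norm on }\mathbb R^N\}$ is $\mathbf m$-null, where $q_x(a)=\operatorname{lip}(a\cdot f)(x)$.

*Proof.* Otherwise this Borel set contains a compact $A$ with $\mathbf m(A)>0$. Truncate each $f_i$ at the levels $\pm(\sup_A|f_i|+1)$. This keeps $f_i$ in $D$ and changes nothing near $A$. So we may assume the $f_i$ bounded, and $f:M\to\mathbb R^N$ $L$-Lipschitz with $L\ge1$.

**Step 1: record which sets do not see which direction.** For $a\in S^{N-1}$ and $\lambda>0$ let $\mathcal K(a,\lambda)$ be the family of compact $K\subset A$ such that $|(a\cdot f\circ\gamma)'|\le\lambda$ a.e. for every fragment $\gamma$ in $K$. It has three properties.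

- (a) $\mathcal K(a,\lambda)\subset\mathcal K(b,\lambda')$ if $\lambda+L|a-b|\le\lambda'$, since $|(f\circ\gamma)'|\le L$ a.e.
- (b) If $\lambda\ge L$, then $A\in\mathcal K(a,\lambda)$.
- (c) If a compact set $K$ is contained in $\bigcup_{i\in\mathbb N}K_i$ with all $K_i\in\mathcal K(a,\lambda)$, then $K\in\mathcal K(a,\lambda)$.

To see (c), let $\gamma:T\to K$ be a fragment. The sets $T_i=\gamma^{-1}(K_i)$ are compact with $\bigcup_iT_i=T$, and $\gamma|_{T_i}$ is a fragment in $K_i$. At a.e. $t\in T_i$ the point $t$ is a density point of $T_i$, the derivative of $a\cdot f\circ\gamma$ along $T$ exists, and it coincides with the derivative along $T_i$, which is at most $\lambda$ in absolute value. So $|(a\cdot f\circ\gamma)'|\le\lambda$ a.e. on $T$.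

Let $S(a,\lambda)$ be a countable union of members of $\mathcal K(a,\lambda)$ of maximal measure among all such unions. It exists since $\mathbf m(A)<\infty$: take the union of a maximizing sequence of such unions. For $\lambda\ge L$ take $S(a,\lambda)=A$, as (b) permits. The set $S(a,\lambda)$ is Borel. By maximality every member of $\mathcal K(a,\lambda)$ lies in $S(a,\lambda)$ up to a null set. By (c) every compact subset of $S(a,\lambda)$ belongs to $\mathcal K(a,\lambda)$.

**Step 2: for each threshold, almost every point has an unseen direction.** Let $Q\subset S^{N-1}$ be countable and dense. We claim $\mathbf m(A\setminus\bigcup_{a\in Q}S(a,\lambda))=0$ for every rational $\lambda>0$. Otherwise a compact $K$ of positive measure lies in this complement. Proposition 6 with $2c=\lambda/2$ gives a unit vector $a$ and a compact $K'\subset K$ with $\mathbf m(K')>0$ and $K'\in\mathcal K(a,\lambda/2)$. Choose $a'\in Q$ with $L|a-a'|\le\lambda/2$. By (a), $K'\in\mathcal K(a',\lambda)$, so $K'\subset S(a',\lambda)$ up to a null set. But $K'$ is disjoint from $S(a',\lambda)$, a contradiction.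

**Step 3: measure how well each point hides each direction.** If $a,b\in Q$ and $\lambda+L|a-b|\le\lambda'$, then by (a) the set $S(a,\lambda)$ is a countable union of members of $\mathcal K(b,\lambda')$, and so it lies in $S(b,\lambda')$ up to a null set. With Step 2 we find a Borel set $A_0\subset A$ of full measure in $A$ such that, for all rational $\lambda,\lambda'>0$ and all $a,b\in Q$,
$$A_0\subset\bigcup_{e\in Q}S(e,\lambda),\qquad S(a,\lambda)\cap A_0\subset S(b,\lambda')\ \text{ if }\lambda+L|a-b|\le\lambda'.$$
For $x\in A_0$ and $a\in Q$ put $\theta_a(x)=\inf\{\lambda\in\mathbb Q_{>0}:x\in S(a,\lambda)\}$. It is finite because $S(a,\lambda)=A$ for $\lambda\ge L$. It is Borel in $x$, since $\{\theta_a<s\}=A_0\cap\bigcup_{\lambda<s}S(a,\lambda)$. For $x\in A_0$: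

- $x\in S(a,\lambda)$ for every rational $\lambda>\theta_a(x)$, because $x\in S(a,\lambda_0)$ for some rational $\lambda_0<\lambda$ and $S(a,\lambda_0)\cap A_0\subset S(a,\lambda)$;
- $|\theta_a(x)-\theta_b(x)|\le L|a-b|$, because $x\in S(a,\lambda)$ implies $x\in S(b,\lambda')$ for all rational $\lambda'\ge\lambda+L|a-b|$;
- $\inf_{a\in Q}\theta_a(x)=0$, because for each rational $\lambda>0$ some $S(a,\lambda)$ contains $x$.

So $\theta_\cdot(x)$ extends to an $L$-Lipschitz function on $S^{N-1}$, Borel in $x$ for each fixed $a$. The set $Z(x)=\{a\in S^{N-1}:\theta_a(x)=0\}$ is compact, and it is nonempty since the minimum $0$ is attained.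

**Step 4: select $a(x)$ measurably.** For a nonempty compact $C\subset S^{N-1}$ with a countable dense subset $C'$,
$$\{x\in A_0:Z(x)\cap C\ne\emptyset\}=\{x\in A_0:\inf_{a\in C'}\theta_a(x)=0\}$$
is Borel. Open subsets $U$ of $S^{N-1}$ are countable unions of compact sets, so $\{x\in A_0:Z(x)\cap U\ne\emptyset\}$ is Borel as well. The Kuratowski–Ryll-Nardzewski theorem says that a multifunction with nonempty closed values in a Polish space, for which these sets are measurable for all open $U$, has a measurable selection. So there is a Borel map $a:A_0\to S^{N-1}$ with $\theta_{a(x)}(x)=0$ for all $x\in A_0$. Extend $a$ to $A$ by a constant unit vector and put $\omega=a\cdot\mathrm df|_A\in V$, as in (F6). Since every $q_x$ with $x\in A$ is a norm, $|\omega|(x)=q_x(a(x))>0$ a.e. on $A$. So $\omega\ne0$. We shall show that $\omega$ is a limit of differentials of functions tending to $0$.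

**Step 5: at threshold $\lambda$, cut $A$ into pieces with constant direction.** Let $\lambda\in(0,1)$ be rational with $\lambda^p<\mathbf m(A)$, and let $Q=\{b^1,b^2,\dots\}$. For $x\in A_0$, by density of $Q$ and continuity of $\theta_\cdot(x)$ at $a(x)$, there is $i$ with $|b^i-a(x)|<\lambda$ and $\theta_{b^i}(x)<\lambda$, and so $x\in S(b^i,\lambda)$. Thus the Borel sets $D_i=\{x\in A_0\cap S(b^i,\lambda):|b^i-a(x)|<\lambda\}$ cover $A_0$, and so do the disjoint sets $D_i'=D_i\setminus\bigcup_{j<i}D_j$. Finitely many $D_i'$ cover $A$ up to measure less than $\lambda^p/2$. Inside these choose compact subsets with a further total loss of measure less than $\lambda^p/2$. Discarding empty sets and relabelling, we have disjoint nonempty compact sets $K_1,\dots,K_q\subset A$ and $b_1,\dots,b_q\in Q$ with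
$$K_l\in\mathcal K(b_l,\lambda),\qquad|a-b_l|<\lambda\ \text{ on }K_l,\qquad\mathbf m\Big(A\setminus\bigcup_lK_l\Big)<\lambda^p.\tag{7}$$
The first property holds because $K_l$ is a compact subset of $S(b_l,\lambda)$.

**Step 6: subtract the flattened functions.** Let $h_l=b_l\cdot f\in D$, which is bounded and $L$-Lipschitz. By (7) every fragment $\gamma$ in $K_l$ has $|(h_l\circ\gamma)'|\le\lambda$ a.e. So Lemma 5 gives $L$-Lipschitz functions $h_{l,n}\to h_l$ uniformly with $\operatorname{lip}h_{l,n}\le\lambda$ on $K_l$. Choose $\rho\in(0,1)$ so small that the sets $\{\operatorname{dist}(\cdot,K_l)\le2\rho\}$ are pairwise at positive distance and $\sum_l\mathbf m(\{0<\operatorname{dist}(\cdot,K_l)\le\rho\})<\lambda^p$. This is possible because the $K_l$ are finitely many disjoint compact sets and bounded sets have finite measure. Let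
$$\varphi_l=\min\big\{1,\max\{0,\,2-2\operatorname{dist}(\cdot,K_l)/\rho\}\big\},\qquad v_\lambda=\sum_l\varphi_l\,(h_l-h_{l,n}),$$
with $n$ so large that $\sup|h_l-h_{l,n}|\le\lambda\rho/2$ for all $l$. The cutoff $\varphi_l$ is $2/\rho$-Lipschitz, equals $1$ where $\operatorname{dist}(\cdot,K_l)\le\rho/2$, and vanishes where $\operatorname{dist}(\cdot,K_l)\ge\rho$. We check four things.

- $v_\lambda$ is Lipschitz with bounded support, and $|v_\lambda|\le\lambda$.
- Near each point at most one summand is nonzero, so by (F3) $\operatorname{lip}v_\lambda\le2L+\frac2\rho\cdot\frac{\lambda\rho}2\le2L+1$.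
- $\operatorname{lip}v_\lambda=0$ on the open set where all $\operatorname{dist}(\cdot,K_l)>\rho$. With the previous point, $v_\lambda\in D$.
- Near $K_l$ we have $v_\lambda-h_l=-h_{l,n}$, so $\operatorname{lip}(v_\lambda-h_l)\le\lambda$ on $K_l$.

**Step 7: the differentials converge to $\omega$.** Compare both $\mathrm dv_\lambda$ and $\omega$ with $\sum_l\chi_{K_l}\mathrm dh_l$. The pointwise norm of $\mathrm dv_\lambda-\sum_l\chi_{K_l}\mathrm dh_l$ is at most $\lambda$ on $\bigcup_lK_l$. It is at most $2L+1$ on $\bigcup_l\{0<\operatorname{dist}(\cdot,K_l)\le\rho\}$, a set of measure less than $\lambda^p$, and it vanishes elsewhere. The pointwise norm of $\omega-\sum_l\chi_{K_l}\mathrm dh_l$ is $q_x(a(x)-b_l)\le L\lambda$ on $K_l$. It is at most $L$ on $A\setminus\bigcup_lK_l$, a set of measure less than $\lambda^p$, and it vanishes off $A$. Hence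
$$\Big\|\mathrm dv_\lambda-\sum_l\chi_{K_l}\mathrm dh_l\Big\|\le\lambda\,\mathbf m(A)^{1/p}+(2L+1)\lambda,\qquad\Big\|\omega-\sum_l\chi_{K_l}\mathrm dh_l\Big\|\le L\lambda\,\mathbf m(A)^{1/p}+L\lambda.$$
Let $\lambda\to0$ along a sequence of rationals. Then $v_\lambda\to0$ uniformly and $\mathrm dv_\lambda\to\omega\ne0$ in $V$, contradicting closability. $\square$

## 8. Charts, and reflexivity of $V$

Call a Borel set $A$ of finite positive measure, together with $N\ge0$, $f\in D^N$ and $c_0>0$, a chart if $q_x(a)=\operatorname{lip}(a\cdot f)(x)\ge c_0|a|$ for all $x\in A$ and $a\in\mathbb R^N$, and if for every $g\in D$ and a.e. $x\in A$ there is a unique $b(x)\in\mathbb R^N$ with $\operatorname{lip}(g-b(x)\cdot f)(x)=0$. For $N=0$ the conditions say that $\operatorname{lip}g=0$ a.e. on $A$ for all $g\in D$. The interval and the fat Cantor set are themselves charts, with $N=1$, $f_1(x)=x$, $c_0=1$ and $b=G'$, where $G$ is a Lipschitz extension of $g$ to $\mathbb R$.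

**Proposition 8.** If $d_{\operatorname{lip}}$ is closable, then $M$ is, up to a null set, a countable disjoint union of charts. If a chart lies in $E_k$, then its $N$ is at most $k$. On each chart the map $x\mapsto b(x)$ belonging to $g\in D$ is measurable, and
$$|b(x)|\le c_0^{-1}\operatorname{lip}g(x)\quad\text{for a.e. }x.\tag{8}$$

*Proof.* **Step 1: every set of positive measure in $E_k$ contains a chart.** Let $A\subset E_k$ be Borel with $\mathbf m(A)>0$; then $\mathbf m(A)<\infty$ since $E_k\subset B(o,k)$. Let $N\ge0$ be maximal such that some $f_1,\dots,f_N\in D$ satisfy $\mathbf m(\{x\in A:q_x\text{ is a norm on }\mathbb R^N\})>0$. The condition holds vacuously for $N=0$. If it held for some $N\ge k+1$, then restricting to the first $k+1$ coordinates would contradict Proposition 7. So $N$ exists and $N\le k$. Fix such $f$. For some $c_0>0$ the set $A'=\{x\in A:q_x(a)\ge c_0|a|\ \forall a\}$ has positive measure, since $\min_{|a|=1}q_x(a)$ is positive on a set of positive measure.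

Let $g\in D$ and $x\in A'$, and suppose no $b$ satisfies $\operatorname{lip}(g-b\cdot f)(x)=0$. Then the seminorm $(a,\beta)\mapsto\operatorname{lip}(a\cdot f+\beta g)(x)$ on $\mathbb R^{N+1}$ is a norm: a zero with $\beta=0$ forces $a=0$, and a zero with $\beta\ne0$ would give the excluded vector $b=-a/\beta$. By maximality of $N$ the set of $x\in A$ where this is a norm is null. So $b(x)$ exists for a.e. $x\in A'$. It is unique: if $b,b'$ both work, then $q_x(b-b')=0$ by subadditivity, and $q_x$ is a norm. So $A'$ is a chart.

**Step 2: measurability and size of $b$.** For nonempty compact $F\subset\mathbb R^N$, up to null sets, $\{b(x)\in F\}=\{\min_{b\in F}\operatorname{lip}(g-b\cdot f)(x)=0\}$. The function $b\mapsto\operatorname{lip}(g-b\cdot f)(x)$ is continuous, so the minimum is an infimum over a countable dense subset of $F$, and the set is measurable. Moreover $c_0|b(x)|\le\operatorname{lip}(b(x)\cdot f)(x)\le\operatorname{lip}g(x)$, which is (8).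

**Step 3: exhaust $M$.** Every Borel set of positive measure in $\bigcup_kE_k$ meets some $E_k$ in positive measure, and so contains a chart by Step 1. Take a maximal disjoint family of charts. It is countable, because $\mathbf m$ is $\sigma$-finite and each chart has positive measure. By maximality the rest of $\bigcup_kE_k$ is null, and $M\setminus\bigcup_kE_k$ is null by Lemma 3. Finally, if any chart lies in $E_k$, then $N\le k$, again by Proposition 7 applied to its first $k+1$ coordinates. $\square$

**Proposition 9.** If $d_{\operatorname{lip}}$ is closable, then $V$ is reflexive.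

*Proof.* **Step 1: on one chart the module is an $L^p$ space of vector fields.** Let $A$ be a chart with $f_1,\dots,f_N$ and $c_0$, and let $f$ be $L$-Lipschitz. Let $\chi_AV$ be the closed subspace of those $v\in V$ with $\chi_Av=v$. For simple $b:A\to\mathbb R^N$, $b=\sum_l\chi_{D_l}b_l$ with disjoint Borel $D_l\subset A$, put $Jb=\sum_l\chi_{D_l}\mathrm d(b_l\cdot f)$. This is linear in $b$, as one sees on common refinements. Since $|Jb|(x)=q_x(b(x))$ on $A$,
$$c_0\|b\|_{L^p}\le\|Jb\|\le L\|b\|_{L^p}.$$
So $J$ extends to an isomorphism of $L^p(A;\mathbb R^N)$ onto a closed subspace of $\chi_AV$.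

It is onto $\chi_AV$. To see this, let $g\in D$, let $A''\subset A$ be Borel, and let $b$ be the map belonging to $g$, which is in $L^p(A;\mathbb R^N)$ by (8). Take simple $b^j\to\chi_{A''}b$ in $L^p$ with $b^j=0$ off $A''$. By $\operatorname{lip}(g-b^j\cdot f)(x)\le\operatorname{lip}(g-b(x)\cdot f)(x)+q_x(b(x)-b^j(x))$ with $b^j=b^j(x)$ frozen at the point $x$,
$$\|\chi_{A''}\mathrm dg-Jb^j\|^p=\int_{A''}\big(\operatorname{lip}(g-b^j(x)\cdot f)(x)\big)^p\,d\mathbf m(x)\le L^p\int_{A''}|b-b^j|^p\,d\mathbf m\to0.$$
So $\chi_{A''}\mathrm dg$ is in the image. Such elements span a dense subspace of $\chi_AV$: the elements $\sum_i\chi_{A_i}\mathrm dg_i$ are dense in $V$, and multiplying by $\chi_A$ gives $\sum_i\chi_{A\cap A_i}\mathrm dg_i$. The image is closed, so it is all of $\chi_AV$. Hence $\chi_AV\cong L^p(A;\mathbb R^N)$ is reflexive, since $1<p<\infty$.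

**Step 2: put the charts together.** Let $A_1,A_2,\dots$ be the charts of Proposition 8. They are disjoint and cover $M$ up to a null set, so $\|v\|^p=\int|v|^p\,d\mathbf m=\sum_j\|\chi_{A_j}v\|^p$. Thus $v\mapsto(\chi_{A_j}v)_j$ embeds $V$ isometrically in the $\ell^p$-sum of the spaces $\chi_{A_j}V$. An $\ell^p$-sum of reflexive spaces with $1<p<\infty$ is reflexive. The image of $V$ is closed because $V$ is complete, and closed subspaces of reflexive spaces are reflexive. So $V$ is reflexive. $\square$

The isomorphisms $J$ need not have uniform constants over the charts, and the dimensions $N$ need not be bounded. Neither matters, because reflexivity is preserved by each isomorphism separately and the sum in Step 2 is isometric.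

## 9. Proofs of Theorems A and B

*Proof of Theorem A.* Lower semicontinuity implies closability by Lemma 1. If $d_{\operatorname{lip}}$ is closable, then $V$ is reflexive by Proposition 9, and Lemma 2 gives lower semicontinuity. This holds for every $p\in(1,\infty)$ and every space that satisfies the standing hypotheses, in particular for every compact or doubling one. $\square$

*Proof of Theorem B.* Item 1 is Lemma 3. Item 2 is Proposition 8, and item 3 is Proposition 9.

For item 4, let $f_n,f\in D$ with $f_n\to f$ in $L^0$ and $\sup_n\|\operatorname{lip}f_n\|_p<\infty$. Lemma 2 gives $\mathrm df_n\rightharpoonup\mathrm df$. Multiplication by $\chi_A$ is bounded and linear, so $\chi_A\mathrm df_n\rightharpoonup\chi_A\mathrm df$. By weak lower semicontinuity of the norm, $\int_A(\operatorname{lip}f)^p\,d\mathbf m\le\liminf\int_A(\operatorname{lip}f_n)^p\,d\mathbf m$.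

Suppose moreover $\operatorname{lip}f_n\rightharpoonup G$ weakly in $L^p$. Then $(\mathrm df_n,\operatorname{lip}f_n)\rightharpoonup(\mathrm df,G)$ in $V\times L^p$. Mazur's lemma in the product space gives convex combinations $g_n=\sum_i\alpha_i^nf_i$ such that, with the same coefficients, $\mathrm dg_n\to\mathrm df$ in $V$ and $\sum_i\alpha_i^n\operatorname{lip}f_i\to G$ in $L^p$. By continuity of the pointwise norm, $\operatorname{lip}g_n=|\mathrm dg_n|\to\operatorname{lip}f$ in $L^p$. By subadditivity $\operatorname{lip}g_n\le\sum_i\alpha_i^n\operatorname{lip}f_i$. In the limit, $\operatorname{lip}f\le G$ a.e. $\square$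

## 10. The fat Cantor set has charts but no closability

Conclusions 1–3 of Theorem B alone do not give closability, even when $M$ is compact. Return to the fat Cantor set of Section 1. By Lebesgue's density theorem $\mathbf m(B(x,r))/(2r)\to1$ at a.e. $x\in M$, so the doubling ratio tends to $2$: conclusion 1 holds. As noted in Section 8, $M$ is a single chart with $f_1(x)=x$: if $g$ is Lipschitz on $M$ with Lipschitz extension $G$, then at each $x\in M$ where $G$ is differentiable $\operatorname{lip}(g-b f_1)(x)=|G'(x)-b|$, which vanishes exactly for $b=G'(x)$. For the last clause of conclusion 2 note that $N=1\le k$ for every $k\ge1$. And $V\cong L^p(\mathbf m)$ is reflexive. Yet the functions $w_n=u-u_n$ of Section 1 tend to $0$ uniformly, while $\mathrm dw_n=\mathrm du$ for all $n$, because $\operatorname{lip}u_n=0$, and $|\mathrm du|=1$ on $M$. So $d_{\operatorname{lip}}$ is not closable. In the proof of Theorem A closability is accordingly used twice: once to make $V$ reflexive, and once more in Lemma 2, to identify the weak limit $\eta$ with $\mathrm df$.
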